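# Slice closures of higher-order recursion schemes: solvable at order 3, unsolvable at order 4

## 1. The boundary between orders 3 and 4

The result consists of three theorems. They are stated in full first, and the words in them are explained right afterwards.

**Theorem 1.** Let $n\ge 4$. For safe HORS of order $n$ over $\{a,b\}$, the Kobayashi inclusion problem is $\Pi^0_1$-complete, and $\mathcal S^\omega(\Psi(L(G)))$ is not computable from $G$ as a semilinear set. Hence both problems are also unsolvable for arbitrary ("unsafe") HORS of order $n$.

A *cell* in $\mathbb N^k$ is a product of $k$ sets, each of the form $\{c\}$ or $\{x\in\mathbb N: x\ge t\}$.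

**Theorem 2.**

1. For every slice $T\subseteq\mathbb N^k$ there is a finite partition of $\mathbb N^k$ into cells $R$ such that each $T\cap R$ is empty or equals $R\cap(p+G)$ for some $p\in\mathbb Z^k$ and some subgroup $G\le\mathbb Z^k$. Such data are called a *cell presentation* of $T$.
2. From a cell presentation of a slice $T$ one can compute a finite $E\subseteq T$ with $T=\mathcal S^\omega(E)$.
3. Let $\mathcal C$ be a class of effectively recursively enumerable languages for which the following problem is decidable. **(E)** Given $L\in\mathcal C$, a homomorphism $\mu:\Sigma^*\to M$ to a finite monoid, $g\in M$, a homomorphism $\lambda:\Sigma^*\to\mathbb Z$ and $c\in\mathbb Z$: do all $w\in L$ with $\mu(w)=g$ satisfy $\lambda(w)=c$? Then slice closure computation is possible for $\mathcal C$.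

**Theorem 3.** For arbitrary HORS of order $\le 3$ (hence also for safe ones), problem (E) is decidable. Consequently the Kobayashi inclusion problem is decidable and $\mathcal S^\omega(\Psi(L(G)))$ is computable.

In plain words: we are given a grammar with higher-order functions as parameters, and we ask whether all its words contain as many $a$'s as $b$'s, or, more ambitiously, for a description of all consequences of a certain closure rule on the letter counts. Ciobanu and Zetzsche (*Slice closures of indexed languages and word equations with counting constraints*, arXiv:2405.07911, 2024) show that slice closures can be computed for indexed languages, which are the languages of schemes of order 2. They ask whether this extends to safe or unsafe schemes of orders $\ge 3$. With the scheme, and hence its order, given as input, the answer is no in all four cases. Order by order, the boundary lies between 3 and 4, and safety plays no role: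

| | order $\le 3$ | each fixed $n\ge 4$ | orders $\ge 3$, scheme as input |
|---|---|---|---|
| slice closure, safe or unsafe | computable | not computable | not computable |
| Kobayashi inclusion, safe or unsafe | decidable | $\Pi^0_1$-complete | undecidable |

The negative answers need only Theorem 1 (Section 3). Theorem 2 (Sections 4 and 5) and Theorem 3 (Section 6) show that order 4 is optimal.

## 2. Slices, schemes and safety

### 2.1 Slices

Let $\Sigma$ be a finite alphabet. For $w\in\Sigma^*$ write $|w|_a$ for the number of $a$'s in $w$. The Parikh image of $L\subseteq\Sigma^*$ is $\Psi(L)=\{(|w|_a)_{a\in\Sigma}: w\in L\}\subseteq\mathbb N^\Sigma$.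

**Definition (slice).** A set $T\subseteq\mathbb N^k$ is a *slice* if for all $u,v,w\in\mathbb N^k$: whenever $u,\ u+v,\ u+w\in T$, also $u+v+w\in T$. The *slice closure* $\mathcal S^\omega(X)$ is the smallest slice containing $X$.

It exists because intersections of slices are slices. It can also be built from below: put $X_0=X$ and $X_{i+1}=X_i\cup\{u+v+w: u,u+v,u+w\in X_i\}$. The union $\bigcup_iX_i$ is a slice, since any three of its elements lie in a common $X_i$, and it is contained in every slice containing $X$. So each element of $\mathcal S^\omega(X)$ has a *finite derivation* from finitely many elements of $X$ by the slice rule.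

Here are some examples to do by hand.

* $\{0,2,3,4,\dots\}\subseteq\mathbb N$ is a slice. For $u=0$ the rule says that the set is closed under addition, which is true. For $u\ge2$ the sum $u+v+w$ is at least $2$.
* The submonoid of $\mathbb N$ generated by $3$ and $5$ is not a slice: $u=3$, $v=w=2$ forces $7$. The slice closure of $\{0,3,5\}$ is $\{0,3\}\cup\{x\ge5\}$. Indeed $6=0+3+3$ and $7=3+2+2$ are forced, and once $x\geq 5$ is present, $3,5,x$ force $x+2$, so everything from $5$ on is forced. Conversely the set is a slice: for $u=0$ check sums; for $u=3$ the admissible $v,w$ lie in $\{0\}\cup\{x\ge 2\}$, so $3+v+w$ is $3$ or at least $5$; for $u\ge5$ there is nothing to check.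
* $\{(x,y): x\ge1\text{ or } y \text{ even}\}\subseteq\mathbb N^2$ is a slice: the sum can only fail to have positive first coordinate if $u,v,w$ all have first coordinate $0$, and then all second coordinates are even. It uses the subgroup $0\times2\mathbb Z$ on the cell $\{0\}\times\mathbb N$ and the subgroup $\mathbb Z^2$ on the cell $\{x\ge1\}\times\mathbb N$. This is a cell presentation in the sense of Theorem 2.

Recall that a semilinear set is a finite union of sets $p+\mathbb Nq_1+\dots+\mathbb Nq_m$, that these are exactly the sets definable in Presburger arithmetic (the first-order theory of $(\mathbb N,+)$), effectively in both directions, and that Presburger arithmetic is decidable. *Slice closure computation* for a class of finitely presented languages means: from a presentation of $L$, compute a semilinear representation of $\mathcal S^\omega(\Psi(L))$. The *Kobayashi inclusion problem* asks, given $L$ and letters $a,b$, whether $\Psi(L)\subseteq H$, where $H=\{z\in\mathbb N^\Sigma: z(a)=z(b)\}$.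

**Lemma 4.** $\Psi(L)\subseteq H$ if and only if $\mathcal S^\omega(\Psi(L))\subseteq H$. Hence if slice closure computation is possible for a class, its Kobayashi inclusion problem is decidable.

*Proof.* $H$ is a slice: if $u,u+v,u+w\in H$, then $v=(u+v)-u$ and $w=(u+w)-u$ have equal $a$- and $b$-coordinates, so $u+v+w\in H$. A slice contains a set exactly when it contains its slice closure. Given a semilinear representation of the closure, inclusion in $H$ is a Presburger sentence. $\square$

### 2.2 Recursion schemes

Simple types are $\kappa::=o\mid\kappa_1\to\kappa_2$, with $\mathrm{ord}(o)=0$ and $\mathrm{ord}(\kappa_1\to\kappa_2)=\max(\mathrm{ord}(\kappa_1)+1,\mathrm{ord}(\kappa_2))$.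

**Definition (HORS).** A scheme is $G=(\Sigma,\mathcal N,\mathcal R,S)$. The terminals are the letters of $\Sigma$, each of type $o\to o$, and an end marker $e:o$. $\mathcal N$ is a finite set of typed nonterminals with start symbol $S:o$. $\mathcal R$ is a finite set of rules $F\,x_1\cdots x_m\to t$, where $F:\kappa_1\to\dots\to\kappa_m\to o$, $x_i:\kappa_i$, and $t:o$ is a well-typed applicative term over terminals, nonterminals and $x_1,\dots,x_m$. A nonterminal may have several rules. Rewriting replaces any subterm $F\,s_1\cdots s_m$ by $t[s_1/x_1,\dots,s_m/x_m]$ for some rule of $F$. The language is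
$$L(G)=\{a_1\cdots a_k\in\Sigma^*: S\to^*a_1(a_2(\cdots a_k(e)\cdots))\},$$
and the order of $G$ is the maximal order of the types of its nonterminals.

Note that a redex is fully applied, so it has type $o$.

Two small schemes. First, let $F:o\to o$ with rules $S\to F\,e$, $F\,x\to a(F(b\,x))$, $F\,x\to x$. This has order 1 and language $\{a^nb^n: n\ge0\}$; its Parikh image is $\{(n,n)\}=H$, so the Kobayashi question has answer yes and the slice closure is $H$ itself. Second, let $D,W:(o\to o)\to o\to o$ with
$$S\to D\,a\,e,\qquad D\,f\,x\to D\,(W\,f)\,x,\qquad D\,f\,x\to f\,x,\qquad W\,f\,x\to f(f\,x).$$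
This has order 2 and language $\{a^{2^n}: n\ge0\}$. The slice closure of $\{2^n\}$ is $\{x\ge1\}$: from $1$, $2$ and $x$ the rule with $u=1,v=1,w=x-1$ gives $x+1$. A language with a very sparse Parikh image can thus have a simple slice closure.

**Definition (safety).** A type $\kappa_1\to\dots\to\kappa_m\to o$ is *homogeneous* if $\mathrm{ord}(\kappa_1)\ge\dots\ge\mathrm{ord}(\kappa_m)$ and each $\kappa_i$ is homogeneous. $G$ is *safe* if all nonterminal types are homogeneous and, in every rule $F\,x_1\cdots x_m\to t$, no subterm of $t$ in argument position contains a free variable of order strictly smaller than the order of that subterm. *Unsafe HORS* means arbitrary HORS, with no safety requirement.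

For instance, the type $o\to(o\to o)\to o$ is not homogeneous. With $A:o\to o\to o$ and $K:(o\to o)\to o$, a rule $F\,x\to K\,(A\,x)$ with $x:o$ violates safety: the argument $A\,x$ has order 1 and contains a variable of order 0. Both example schemes above are safe; in the second, the argument $W\,f$ has order 1 and its only variable $f$ has order 1.

## 3. Signed numerals and a vanishing polynomial: order 4 is undecidable

### 3.1 Why ordinary numerals miss a wrong zero guess

The source of undecidability is the two-counter Minsky machine. It is deterministic, starts in $q_0$ with counters $0,0$, and each state carries one instruction: increment a counter and go to $q'$; "if the counter is $0$ go to $q'$, else decrement it and go to $q''$"; or halt. Halting is undecidable, and non-halting is $\Pi^0_1$-complete.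

A scheme cannot look at a counter hidden inside a function argument. It can guess, though, and nondeterministic rules do just that. So let it guess the outcome of each test, and keep alongside an integer $z_r$, initially $1$, which each test multiplies by a factor that is $0$ exactly when the guess was wrong. At the halt, let it output a word $w$ with $|w|_a-|w|_b=z_r$. Then an unbalanced word exists if and only if the machine halts.

For the guess "nonzero" the counter value $c$ itself is the right factor. For the guess "zero" we need a factor $g(c)$ with $g(0)\ne0$ and $g(c)=0$ for the possible positive $c$. The first thing to try is to represent $c\in\mathbb N$ by a functional that applies its argument $c$ times; composition and iteration give sums and products, hence polynomials with coefficients in $\mathbb N$. These are nondecreasing on $\mathbb N$, so $g(0)\ne 0$ implies $g(c)\ge g(0)>0$ for every $c$. Here the attempt stops: no such polynomial can vanish at a positive $c$ and not at $0$.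

Two changes get past this. First, use *signed* numerals, which take two functions $x,y$ thought of as "add $w$" and "subtract $w$"; the difference $|w|_a-|w|_b$ is a signed quantity anyway. Subtraction then becomes available. Second, a counter never exceeds the number $N$ of increments made so far, so
$$g_N(z)=\prod_{k=1}^N(z-k)$$
has $g_N(0)=(-1)^NN!\ne0$ and $g_N(c)=0$ for $1\le c\le N$. The polynomial changes with $N$, so the scheme carries it along as data: a function from numerals to numerals. Numerals have order 2, functions on them have order 3, and the nonterminals that carry such functions have order 4.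

### 3.2 The scheme

Let $\tau_1=o\to o$, $\tau_2=\tau_1\to\tau_1\to o\to o$ and $\tau_3=\tau_2\to\tau_1\to\tau_1\to o\to o$, of orders $1,2,3$. The combinators have one rule each, and the right-hand sides contain only variables:

$$\begin{array}{ll}
\mathsf{Zero}:\tau_2 & \mathsf{Zero}\,x\,y\,u\to u\\
\mathsf{One}:\tau_2 & \mathsf{One}\,x\,y\,u\to x\,u\\
\mathsf{Inc}:\tau_2\to\tau_2 & \mathsf{Inc}\,c\,x\,y\,u\to x\,(c\,x\,y\,u)\\
\mathsf{Dec}:\tau_2\to\tau_2 & \mathsf{Dec}\,c\,x\,y\,u\to y\,(c\,x\,y\,u)\\
\mathsf{Mul}:\tau_2\to\tau_2\to\tau_2 & \mathsf{Mul}\,c\,d\,x\,y\,u\to c\,(d\,x\,y)\,(d\,y\,x)\,u\\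
\mathsf{Id}:\tau_3 & \mathsf{Id}\,c\,x\,y\,u\to c\,x\,y\,u\\
\mathsf{Unit}:\tau_3 & \mathsf{Unit}\,c\,x\,y\,u\to x\,u\\
\mathsf{Sub}:\tau_3\to\tau_3 & \mathsf{Sub}\,f\,c\,x\,y\,u\to y\,(f\,c\,x\,y\,u)\\
\mathsf{Prod}:\tau_3\to\tau_3\to\tau_3 & \mathsf{Prod}\,f\,g\,c\,x\,y\,u\to f\,c\,(g\,c\,x\,y)\,(g\,c\,y\,x)\,u\\
\mathsf{Test}:\tau_3\to\tau_2\to\tau_2\to\tau_2 & \mathsf{Test}\,f\,r\,c\,x\,y\,u\to r\,(f\,c\,x\,y)\,(f\,c\,y\,x)\,u
\end{array}$$

For each machine state $q$ there is a nonterminal $Q_q:\tau_3\to\tau_3\to\tau_2\to\tau_2\to\tau_2\to o$. Its arguments $A,B,r,c,d$ are meant to be: $A$ the function $g_N$; $B$ the function $z\mapsto z-N$; $r$ the control number $z_r$; and $c,d$ the two counters. The start rule is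
$$S\to Q_{q_0}\,\mathsf{Unit}\,\mathsf{Id}\,\mathsf{One}\,\mathsf{Zero}\,\mathsf{Zero}.$$
The rules for instructions on counter 1 are as follows; those for counter 2 are symmetric, acting on $d$.

* Increment: $Q_q\,A\,B\,r\,c\,d\to Q_{q'}\,(\mathsf{Prod}\,A\,(\mathsf{Sub}\,B))\,(\mathsf{Sub}\,B)\,r\,(\mathsf{Inc}\,c)\,d$.
* Test, guess "zero": $Q_q\,A\,B\,r\,c\,d\to Q_{q'}\,A\,B\,(\mathsf{Test}\,A\,r\,c)\,c\,d$.
* Test, guess "nonzero": $Q_q\,A\,B\,r\,c\,d\to Q_{q''}\,A\,B\,(\mathsf{Mul}\,r\,c)\,(\mathsf{Dec}\,c)\,d$.
* Halt: $Q_q\,A\,B\,r\,c\,d\to r\,a\,b\,e$.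

Try it on a two-step machine: $q_0$ increments counter 1 and goes to $q_1$; $q_1$ tests counter 1 and goes to the halting state either way. The correct guess gives $r=\mathsf{Mul}\,\mathsf{One}\,(\mathsf{Inc}\,\mathsf{Zero})$, and
$$r\,a\,b\,e\to\mathsf{One}\,(\mathsf{Inc}\,\mathsf{Zero}\,a\,b)\,(\mathsf{Inc}\,\mathsf{Zero}\,b\,a)\,e\to\mathsf{Inc}\,\mathsf{Zero}\,a\,b\,e\to a(\mathsf{Zero}\,a\,b\,e)\to a\,e,$$
an unbalanced word. The wrong guess gives $r=\mathsf{Test}\,A\,\mathsf{One}\,c$ with $A=\mathsf{Prod}\,\mathsf{Unit}\,(\mathsf{Sub}\,\mathsf{Id})$ and $c=\mathsf{Inc}\,\mathsf{Zero}$, and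
$$r\,a\,b\,e\to^*A\,c\,a\,b\,e\to\mathsf{Unit}\,c\,(\mathsf{Sub}\,\mathsf{Id}\,c\,a\,b)\,(\mathsf{Sub}\,\mathsf{Id}\,c\,b\,a)\,e\to\mathsf{Sub}\,\mathsf{Id}\,c\,a\,b\,e\to b(\mathsf{Id}\,c\,a\,b\,e)\to^*b(a\,e),$$
a balanced word. So the language is $\{a,ba\}$.

### 3.3 Proof of Theorem 1

**Step 1. Membership in $\Pi^0_1$.** This is the upper bound. $L(G)$ is recursively enumerable (enumerate all derivations), so the set of schemes having a word with $|w|_a\ne|w|_b$ is recursively enumerable, and the Kobayashi problem is its complement. This holds for arbitrary HORS.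

**Step 2. The scheme is safe of order exactly $n$.** We check the hypotheses of the theorem. The argument orders are nonincreasing in every type, for example $3,3,2,1,1,0$ for $\mathsf{Prod}$, $3,2,2,1,1,0$ for $\mathsf{Test}$, and $3,3,2,2,2$ for $Q_q$; so all types are homogeneous, and the largest order is $4$.

An argument that is a single variable, or that contains no variable, never violates safety, and neither does an argument of order $0$. In the combinator rules the remaining argument subterms are $d\,x\,y$, $g\,c\,x\,y$, $f\,c\,x\,y$ and their versions with $x,y$ swapped. They have order 1 and contain only variables of order $\ge1$. In the control rules, $\mathsf{Prod}\,A\,(\mathsf{Sub}\,B)$ and $\mathsf{Sub}\,B$ have order 3 with variables of order 3, while $\mathsf{Test}\,A\,r\,c$, $\mathsf{Mul}\,r\,c$, $\mathsf{Inc}\,c$, $\mathsf{Dec}\,c$ have order 2 with variables of order $\ge2$. So the scheme is safe.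

For $n\ge5$ put $\tau_{m+1}=\tau_m\to o$ for $m\ge3$ and add an unused nonterminal $J:\tau_{n-1}\to o$ with rule $J\,x\to e$. The type $\tau_{n-1}$ is homogeneous of order $n-1$, so the scheme becomes safe of order $n$ and its language does not change.

**Step 3. The shape of derivations.** We show that words correspond to guessed runs. While the root is some $Q_q$, its arguments are built from combinators by partial application to terms of type $\tau_2$ and $\tau_3$; no subterm of them has type $o$. A redex has type $o$, so the root is the only redex. A derivation of a word is therefore a sequence of control steps following a halting *guessed run* of the machine, ending in a term $r\,a\,b\,e$ with $r$ built from combinators, followed by combinator steps only.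

**Lemma 5.** Every term $r\,a\,b\,e$ reached in this way derives some word.

*Proof.* Replace each combinator $F$ with rule $F\,x_1\cdots x_m\to t_F$ by the closed simply typed $\lambda$-term $\lambda x_1\cdots x_m.\,t_F$; this is possible since $t_F$ contains only variables. A combinator rewrite step becomes $m\ge1$ $\beta$-steps, so by strong normalization of the simply typed $\lambda$-calculus the rewriting terminates. In a normal form, consider a closed term of type $o$: if its head were a combinator, it would be fully applied, hence a redex. So the head is $e$, or $a$ or $b$ applied to a closed term of type $o$, to which the same reasoning applies. The normal form is a word. $\square$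

**Step 4. The difference $|w|_a-|w|_b$ as a denotation.** This lets us compute without rewriting. Interpret $o$ as $\mathbb Z$, arrows as full function spaces, $e$ as $0$, $a(n)=n+1$, $b(n)=n-1$, and each combinator as the function given by its rule. Combinator steps preserve the interpretation. A word $w$, read as the term $a_1(\cdots a_k(e)\cdots)$, denotes $|w|_a-|w|_b$.

Write $T_w(n)=n+w$ for $w\in\mathbb Z$. Say that $C$ (of type $\tau_2$) *codes* $z\in\mathbb Z$ if
$$C\,T_w\,T_{-w}=T_{zw}\qquad\text{for all }w\in\mathbb Z.$$
Say that $f$ (of type $\tau_3$) *codes* $g:\mathbb Z\to\mathbb Z$ if $f\,C$ codes $g(z)$ whenever $C$ codes $z$. The condition is required for negative $w$ too, so if $d$ codes $z_d$, then also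
$$d\,T_{-w}\,T_w=d\,T_{-w}\,T_{-(-w)}=T_{-z_dw}.\tag{1}$$

**Lemma 6.** $\mathsf{Zero}$ and $\mathsf{One}$ code $0$ and $1$. If $c,d,r$ code $z_c,z_d,z_r$ and $f,f'$ code $g,g'$, then $\mathsf{Inc}\,c$ codes $z_c+1$, $\mathsf{Dec}\,c$ codes $z_c-1$, $\mathsf{Mul}\,c\,d$ codes $z_cz_d$; $\mathsf{Id}$ codes the identity, $\mathsf{Unit}$ the constant $1$, $\mathsf{Sub}\,f$ codes $g-1$, $\mathsf{Prod}\,f\,f'$ codes $gg'$; and $\mathsf{Test}\,f\,r\,c$ codes $z_r\,g(z_c)$.

*Proof.* Put $x=T_w$, $y=T_{-w}$. Then $\mathsf{Zero}\,x\,y=T_0$ and $\mathsf{One}\,x\,y=T_w$. Next, $\mathsf{Inc}\,c\,x\,y=T_w\circ T_{z_cw}=T_{(z_c+1)w}$ and $\mathsf{Dec}\,c\,x\,y=T_{-w}\circ T_{z_cw}=T_{(z_c-1)w}$. By (1), $\mathsf{Mul}\,c\,d\,x\,y=c\,T_{z_dw}\,T_{-z_dw}=T_{z_cz_dw}$. The claims for $\mathsf{Id}$ and $\mathsf{Unit}$ are immediate. Since $f\,c$ codes $g(z_c)$, we get $\mathsf{Sub}\,f\,c\,x\,y=T_{-w}\circ T_{g(z_c)w}=T_{(g(z_c)-1)w}$. Since $f'\,c$ codes $g'(z_c)$, (1) gives $\mathsf{Prod}\,f\,f'\,c\,x\,y=f\,c\,T_{g'(z_c)w}\,T_{-g'(z_c)w}=T_{g(z_c)g'(z_c)w}$. In the same way $\mathsf{Test}\,f\,r\,c\,x\,y=r\,T_{g(z_c)w}\,T_{-g(z_c)w}=T_{z_rg(z_c)w}$.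 $\square$

Consequently, after $N$ increments in total, on either counter, $B$ codes $z\mapsto z-N$ and $A$ codes $g_N$: initially $B$ codes $z$ and $A$ codes $1$, and an increment replaces $B$ by $B-1$ and $A$ by $A\cdot(B-1)$. At a halt, $r\,a\,b\,e$ denotes $r\,T_1\,T_{-1}\,0=z_r$, where $z_r$ is the integer coded by $r$. So every word derived from $r\,a\,b\,e$ satisfies $|w|_a-|w|_b=z_r$.

**Step 5. The control number detects wrong guesses.** Follow a guessed run. As long as all guesses were correct, $c$ and $d$ code the true counters, these lie in $\{0,\dots,N\}$, and we claim $z_r\ne0$. At a test of a counter with true value $c$: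

* correct guess "zero" ($c=0$): $z_r$ is multiplied by $g_N(0)=(-1)^NN!\ne0$;
* correct guess "nonzero" ($c>0$): $z_r$ is multiplied by $c\ne0$;
* wrong guess "zero" ($1\le c\le N$): $z_r$ is multiplied by $g_N(c)=0$;
* wrong guess "nonzero" ($c=0$): $z_r$ is multiplied by $0$.

Starting from $z_r=1$, this proves the claim. After the first wrong guess $z_r=0$, and since $z_r$ is only ever multiplied, it stays $0$, whatever the counters do afterwards. So a halting guessed run produces words with $|w|_a-|w|_b\ne0$ if and only if all its guesses were correct. A halting run with all guesses correct exists if and only if the machine halts, and by Lemma 5 it does produce a word. Therefore every word of $L(G)$ is balanced if and only if the machine does not halt. The reduction is computable, so the Kobayashi problem is $\Pi^0_1$-hard, and with Step 1 it is $\Pi^0_1$-complete.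

**Step 6. Slice closure.** By Lemma 4, computing $\mathcal S^\omega(\Psi(L(G)))$ would decide the Kobayashi problem, which is impossible. Safe schemes are particular schemes, so both statements hold for arbitrary HORS of order $n$. This proves Theorem 1. $\blacksquare$

## 4. Slices are cosets, cell by cell

For the positive half we need to know what a slice looks like. For a slice $T\subseteq\mathbb N^k$ and $q\in T$ put $M_q=\{v\in\mathbb N^k: q+v\in T\}$.

**Lemma 7.** Each $M_q$ is a submonoid of $\mathbb N^k$. If $q\le r$ (coordinatewise) are both in $T$, then $M_q\subseteq M_r$.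

*Proof.* $0\in M_q$, and closure under addition is exactly the slice rule with $u=q$. If $q\le r$ in $T$, then $r-q\in M_q$; for $\alpha\in M_q$ we get $(r-q)+\alpha\in M_q$, so $r+\alpha\in T$. $\square$

**Lemma 8.** For every slice $T\subseteq\mathbb N^k$ there are $t\in\mathbb N$, $p\in\mathbb Z^k$ and a subgroup $G\leq\mathbb Z^k$ such that $T\cap(t\mathbf 1+\mathbb N^k)$ is empty or equals $(p+G)\cap(t\mathbf 1+\mathbb N^k)$, where $\mathbf 1=(1,\dots,1)$.

*Proof.* **Case 1: some $p\in T$ and $v\in M_p$ have all coordinates of $v$ positive.** Put $r_n=p+nv$; these lie in $T$ since $M_p$ is a monoid, and every vector is $\le r_n$ for large $n$. By Lemma 7, $M_{r_0}\subseteq M_{r_1}\subseteq\cdots$, so $M=\bigcup_nM_{r_n}$ is a monoid. Let $G=M-M$, a subgroup of $\mathbb Z^k$.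

First, $M_q\subseteq M$ for every $q\in T$, because $q\le r_n$ for some $n$. Second, $T\subseteq p+G$: for $q\in T$ take $n$ with $q\le r_n$; then $r_n-q\in M_q\subseteq G$ and $r_n-p=nv\in G$ (as $v\in M_p=M_{r_0}$), so $q\in p+G$.

Third, $M=G\cap\mathbb N^k$. Let $x\in G\cap\mathbb N^k$ and write $x=\alpha-\beta$ with $\alpha,\beta\in M_{r_n}$ for a common $n$. Then $r_n+\beta\in T$ and $(r_n+\beta)+x=r_n+\alpha\in T$, so $x\in M_{r_n+\beta}\subseteq M$.

Fourth, $M=M_{r_n}$ for some $n$. By Dickson's lemma $G\cap\mathbb N^k$ has finitely many minimal nonzero elements. They generate it: a nonzero $x$ lies above a minimal nonzero $m$, the difference $x-m$ is again in $G\cap\mathbb N^k$, and it is smaller. So the monoid $M$ has finitely many generators, all in some $M_{r_n}$.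

Hence $r_n+(G\cap\mathbb N^k)\subseteq T$. Let $t$ be at least every coordinate of $r_n$. If $z\in p+G$ and $z\ge t\mathbf 1$, then $z-r_n\in G\cap\mathbb N^k$, so $z\in T$. Together with $T\subseteq p+G$ this is the claim.

**Case 2: no such $p,v$ exist.** If $T$ met every $t\mathbf 1+\mathbb N^k$, we could pick $p\in T$ and then $q\in T$ with all coordinates larger than those of $p$; then $v=q-p\in M_p$ is positive, a contradiction. So $T\cap(t\mathbf 1+\mathbb N^k)=\emptyset$ for some $t$. $\square$

**Proof of Theorem 2(1).** The purpose is to treat the rest of $\mathbb N^k$ by induction on $k$. For $k=0$ the set $\mathbb N^0$ is one point, which is a cell, and there is nothing to do. For $k\ge1$ take $t$ from Lemma 8; the cell $t\mathbf 1+\mathbb N^k$ is done. Sort the remaining points by the first coordinate $j$ with $z_j<t$: the complement is the disjoint union of the sets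
$$\{z: z_j=c,\ z_i\ge t\ (i<j)\},\qquad 1\le j\le k,\ 0\le c<t.$$
The set $T\cap\{z_j=c\}$, with coordinate $j$ deleted, is a slice in $\mathbb N^{k-1}$. By induction $\mathbb N^{k-1}$ splits into cells on which it is empty or a coset; put back the coordinate $j$, with $p_j=c$ and $x_j=0$ for all $x\in G$. Intersecting these cells with $\{z_i\ge t\ (i<j)\}$ gives cells again (or the empty set), and the coset description restricts. $\blacksquare$

On the slice $\{0,2,3,4,\dots\}$ the proof runs as follows. With $p=0$, $v=2$ we are in Case 1, with $r_n=2n$, $M_{r_0}=\{0,2,3,\dots\}$ and $M_{r_1}=\mathbb N$. So $G=\mathbb Z$, $t=2$, and the cells are $\{x\ge2\},\{0\},\{1\}$.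

**Proof of Theorem 2(2).** We produce finitely many generators for each cell. Let $R$ be a cell with $T\cap R=R\cap(p+G)\ne\emptyset$, let $J$ be its set of unbounded coordinates, and let
$$G_R=\{x\in G\cap\mathbb N^k: x_j=0\text{ for all }j\notin J\}.$$
Its finitely many minimal nonzero elements form a set $B$ that generates it, as in Lemma 8. Let $m$ range over the finitely many minimal elements of $T\cap R$. Then
$$T\cap R=\bigcup_m(m+G_R).\tag{2}$$
Indeed, for $z\in T\cap R$ choose a minimal $m\le z$; then $z-m\in G\cap\mathbb N^k$, and $z-m$ vanishes outside $J$. Conversely $m+G_R$ stays in $R$ and in $p+G$.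

Put all $m$ and all $m+b$ with $b\in B$ into $E$. In any slice containing these points, the monoid of Lemma 7 at $m$ contains $B$, hence $G_R$, so the slice contains $m+G_R$. By (2), $T\subseteq\mathcal S^\omega(E)$. Since $E\subseteq T$ and $T$ is a slice, equality holds. All sets involved are Presburger-definable from the presentation, and the minimal elements of a Presburger set are found by enumerating finite candidate lists and checking them. $\blacksquare$

## 5. Reducing slice closure to equations with a finite monoid

We prove Theorem 2(3). Assume that (E) is decidable for $\mathcal C$.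

**Step 1. Inclusion in a cell-presented slice is decidable.** Let $L\in\mathcal C$ and let $T$ be given by a cell presentation. By the Smith normal form, for a subgroup $G\le\mathbb Z^k$ there are a basis $f_1,\dots,f_k$ of $\mathbb Z^k$ and positive integers $d_1,\dots,d_s$ such that $d_1f_1,\dots,d_sf_s$ is a basis of $G$. If $y_1,\dots,y_k$ are the coordinates of $z-p$ with respect to the $f_i$, then $z\in p+G$ means $y_i\equiv0\pmod{d_i}$ for $i\le s$ and $y_i=0$ for $i>s$. So $z\in p+G$ is a conjunction of finitely many integer linear equations and congruences in $z$.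

The congruences on $\Psi(w)$ are recognized by a homomorphism to a finite abelian group. Membership of $\Psi(w)$ in a given cell is recognized by counting each letter up to a threshold larger than all constants of the cell, which is a homomorphism to a finite commutative monoid with truncated addition. Let $\mu:\Sigma^*\to M$ be the product of these homomorphisms for all cells of the presentation. Each $g\in M$ in the image of $\mu$ determines the cell of $\Psi(w)$ and the truth of all congruences. If that cell meets $T$ and the congruences of its coset hold, we need that all $w\in L$ with $\mu(w)=g$ satisfy the equations of the coset; each equation has the form $\lambda(w)=c$ for a homomorphism $\lambda:\Sigma^*\to\mathbb Z$, so this is finitely many instances of (E). Otherwise we need that no $w\in L$ has $\mu(w)=g$; this is the instance of (E) with $\lambda=0$ and $c=1$. So $\Psi(L)\subseteq T$ is decidable.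

**Step 2. A search with a certificate.** We find the closure by trapping it from both sides. Search for the following objects together:

* a cell presentation of a set $T$ that is a slice (being a slice is a Presburger sentence, hence decidable), and its finite set $E$ from Theorem 2(2);
* a finite set $F$ of words of $L$;
* finite derivations, by the slice rule, of all elements of $E$ from $\Psi(F)$;

such that moreover $\Psi(L)\subseteq T$, which is decidable by Step 1. If the search finds them, then
$$\mathcal S^\omega(\Psi(L))\subseteq T=\mathcal S^\omega(E)\subseteq\mathcal S^\omega(\Psi(F))\subseteq\mathcal S^\omega(\Psi(L)),$$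
so $T$ is the answer, and its cell presentation gives a Presburger formula.

**Step 3. The search succeeds.** Let $T=\mathcal S^\omega(\Psi(L))$. By Theorem 2(1) it has a cell presentation. Each element of the finite set $E\subseteq T$ has a finite derivation from finitely many elements of $\Psi(L)$ (Section 2.1), and collecting the words that give these elements yields $F$. $\blacksquare$

It remains to decide (E) for schemes of order $\le3$.

## 6. Affine hulls and generic points: order 3 is solvable

### 6.1 Frontiers of order-2 trees

The first move lowers the order by one and is quoted. By Asada and Kobayashi (*On Word and Frontier Languages of Unsafe Higher-Order Grammars*, ICALP 2016), unsafe order-$(n+1)$ word languages are exactly the frontier languages of unsafe order-$n$ tree grammars, effectively. We use $n=2$: from a word HORS $G$ of order $\le3$ (padded with an unused nonterminal if the order is smaller) one constructs a tree HORS $H$ of order $\le2$ with terminals $br:o\to o\to o$, $e:o$ and $c:o$ for $c\in\Sigma$, such that $L(G)$ is the set of frontier words of the trees generated by $H$. The frontier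 word is read off the leaves from left to right, with $e$ read as the empty word; for instance $br\,c\,(br\,e\,d)$ has frontier word $cd$.

Fix such an $H$, a finite monoid $M$, $\mu:\Sigma\to M$ and $\lambda:\Sigma\to\mathbb Z$. Write $\iota_r=o^r\to o$, with $\iota_0=o$. These are all types of order $\le1$, so every variable in $H$ has some type $\iota_r$, and every nonterminal has a type $\iota_{r_1}\to\dots\to\iota_{r_q}\to o$. A term of type $o$ over $H$ and variables has one of the forms $e$, $c$, $x$ with $x:o$, $br\,u_1u_2$, $x\,u_1\cdots u_r$ with $x:\iota_r$, $r\ge1$, or $F\,u_1\cdots u_q$. An argument $u$ has some type $\iota_r$ and may be a partial application.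

Write $\mathrm{hull}$ for the affine hull over $\mathbb R$, with $\mathrm{hull}\,\emptyset=\emptyset$. For $g\in M$ we shall compute
$$\mathrm{hull}\{\lambda(w): w\text{ a frontier word of }H,\ \mu(w)=g\},$$
which is $\emptyset$, a point or $\mathbb R$. All these $w$ satisfy $\lambda(w)=c$ exactly when this hull is contained in $\{c\}$. So this decides (E).

### 6.2 Averaging copies, and where counting dimensions stops

Why affine hulls? Let $F:o\to o$ have the rule $F\,y\to br\,(br\,y\,c)\,y$. The argument is used twice, so if an argument has the possible weights $0$ and $1$, then $F$ applied to it has the possible weights $\lambda(c)+\{0,1,2\}$: the two copies are evaluated independently. A description of $F$ that remembers only "adds $\lambda(c)$, uses its argument $2$ times" and plugs in *one* value for both copies would give $\lambda(c)+\{0,2\}$. These sets differ, and they even span different cosets in $\mathbb Z$, but their affine hulls over $\mathbb R$ agree. In general $n$ copies with weights $w_1,\dots,w_n$ have the same total as $n$ copies of their average, and the average lies in the hull of the possible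 weights. This is the reason for working with hulls over $\mathbb R$: a function of type $\iota_r$ can be described by finitely many numbers, a weight $\beta$ and multiplicities $n$.

The monoid forces one refinement: copies must be sorted by their monoid value $h$, so the multiplicities are $n_{ih}$ (argument $i$, value $h$). Moreover we must record the set $\sigma$ of pairs $(i,h)$ under consideration. Suppose a function uses its argument with value $h$ once or twice. The hull of $\{(0,1),(0,2)\}\ni(\beta,n)$ contains $(0,0)$, that is, "no use at all". If the actual argument has no word of value $h$, the correct result is $\emptyset$, but $(0,0)$ with its unused argument ignored would contribute the weight $0$. Keeping $(1,h)\in\sigma$ and demanding a value from the (empty) set for $h$ avoids this.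

Now the first thing to try for the computation is to iterate: let stage $k$ allow at most $k$ nested rule applications, and wait until the hulls stop growing. If every nonterminal had some type $\iota_q$, stage $k$ would be described by a finite list of affine subspaces spanned by pairs $(\beta,n)$, and an increasing sequence of such lists stops because dimensions are bounded. But our nonterminals take arguments of type $\iota_r$. Stage $k$ for $F$ is then a *map* from descriptions to affine sets. For each single argument tuple the hulls stop growing, but there are infinitely many tuples, and the dimension bound gives no single $k$ that works for all of them. Nor does it help to look at one tuple: with rules $S\to A$, $A\to B$, $B\to c$, the stages for $S$ are $\emptyset,\emptyset,\{\lambda(c)\}$, stationary for one step and then not. One needs stationarity for all nonterminals and all arguments at once.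

What rescues us is that the stage-$k$ values are *polynomials* in the data of the arguments. For example, let $F:\iota_1\to o$ have the rules $F\,y\to y(y\,e)$ and $F\,y\to y\,e$, with $M$ trivial. For an argument described by a single $(\beta,n)$ the values are $\beta+n\beta$ and $\beta$: the hull is $\mathbb R$ where $n\beta\ne0$ and a point where $n\beta=0$. So we evaluate each $F$ once, on generic points, and let Hilbert's basis theorem supply the uniform $k$. The rest of the section makes this precise: evaluation of terms (6.3), the valued semantics (6.4), stationarity (6.5), effectiveness (6.6), and the proof that the semantics computes the right hulls (6.7).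

### 6.3 Evaluation of closed terms

The purpose is a definition of "the words of a term" that is convenient for induction and for substitution. From now on closed terms may contain, besides the symbols of $H$, *extra letters* (nullary terminals) and *extra nullary nonterminals*, each with rules (possibly none) rewriting it only to extra letters. Each extra letter $X$ carries a value $\mu(X)\in M$.

**Definition.** For closed $C:o$ define $C\Downarrow^nw$ by:

* $c\Downarrow^0c$ for letters (ordinary or extra), and $e\Downarrow^0\varepsilon$;
* $br\,C_1C_2\Downarrow^{n_1+n_2}w_1w_2$ if $C_1\Downarrow^{n_1}w_1$ and $C_2\Downarrow^{n_2}w_2$;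
* $F\,c_1\cdots c_q\Downarrow^{n+1}w$ if $F\,y_1\cdots y_q\to t$ is a rule of $H$ and $t[\vec c/\vec y]\Downarrow^nw$;
* $Z\Downarrow^0X$ for each rule $Z\to X$ of an extra nonterminal $Z$.

Let $D^n(C)=\{w: C\Downarrow^mw\text{ for some }m\le n\}$ and $D(C)=\bigcup_nD^n(C)$. We write $C\Downarrow w$ if $C\Downarrow^nw$ for some $n$.

**Lemma 9.** $D(C)$ is the set of frontier words of the terminal trees $T$ with $C\to^*T$.

*Proof.* A derivation of $C\Downarrow w$ can be read as a rewriting of $C$ to a terminal tree with frontier $w$; this is "$\subseteq$". For "$\supseteq$", a terminal tree satisfies $T\Downarrow w$ for its frontier word $w$, so it suffices to go backwards along rewriting steps. For the induction we allow more: write $C\Rightarrow C'$ if $C'$ arises from $C$ by contracting a set of pairwise disjoint redexes. We show that *if $C\Rightarrow C'$ and $C'\Downarrow w$, then $C\Downarrow w$*, by induction on the derivation of $C'\Downarrow w$.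

If $C$ itself is a contracted redex, it is the only one, and the defining clause for $F$ (or for $Z$) gives $C\Downarrow w$. Otherwise look at the head of $C$. If $C$ is a leaf or an uncontracted nullary symbol, then $C'=C$. If $C=br\,C_1C_2$, apply the induction hypothesis to the two parts. If $C=F\,\vec c$, then $C'=F\,\vec c\,'$ with $c_i\Rightarrow c_i'$, and the last step of the derivation comes from a rule $F\,\vec y\to t$ with $t[\vec c\,'/\vec y]\Downarrow w$. Now $t[\vec c/\vec y]\Rightarrow t[\vec c\,'/\vec y]$: different occurrences of variables in $t$ are disjoint, and the redexes contracted inside the copies of the $c_i$ are disjoint. The derivation of $t[\vec c\,'/\vec y]\Downarrow w$ is shorter, so $t[\vec c/\vec y]\Downarrow w$, and hence $C\Downarrow w$. $\square$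

**Lemma 10 (substitution).** Let $Z_1,\dots,Z_r$ be extra nonterminals with rules $Z_i\to X_{ih}$ for all $h\in M$, where the letters $X_{ih}$ are fresh (they occur nowhere else) and $\mu(X_{ih})=h$. Let $C:o$ and $A_1,\dots,A_r:o$ be closed.

1. If $p\in D(C)$, then replacing every occurrence of each $X_{ih}$ in $p$ by any word of $D(A_i)$ gives a word of $D(C[\vec A/\vec Z])$. Different occurrences may be replaced by different words.
2. Every $w\in D^n(C[\vec A/\vec Z])$ arises from some $p\in D^n(C)$ by replacing each occurrence of each $X_{ih}$ by some $v\in D^n(A_i)$ with $\mu(v)=h$.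

*Proof.* (1) Induct on the derivation of $C\Downarrow p$. If $C=Z_i$, then $p=X_{ih}$, and a word of $D(A_i)$ is a word of $D(C[\vec A/\vec Z])$. For other nullary symbols, $p$ contains no $X_{ih}$ and $C[\vec A/\vec Z]=C$. For $br$ split $p$ accordingly. If $C=F\,\vec c$ and the last step uses $F\,\vec y\to t$, then $t[\vec c/\vec y]\Downarrow p$; since $t$ contains no $Z_i$, we have $(t[\vec c/\vec y])[\vec A/\vec Z]=t[\vec c\,[\vec A/\vec Z]/\vec y]$, and the induction hypothesis applies to it.

(2) Induct on $n$ and, for fixed $n$, on the size of $C$. If $C=Z_i$, then $w\in D^n(A_i)$; take $p=X_{i\mu(w)}\in D^0(Z_i)$ and $v=w$. For other nullary symbols take $p=w$. If $C=br\,C_1C_2$, then $w=w_1w_2$ with $w_j\in D^{m_j}(C_j[\vec A/\vec Z])$ and $m_1+m_2\le n$; the induction hypothesis gives $p_j\in D^{m_j}(C_j)$, and $p=p_1p_2\in D^n(C)$. If $C=F\,\vec c$, then $n\ge1$ and $w\in D^{n-1}((t[\vec c/\vec y])[\vec A/\vec Z])$ for some rule $F\,\vec y\to t$; the induction hypothesis for $n-1$ gives $p\in D^{n-1}(t[\vec c/\vec y])\subseteq D^n(C)$ and replacements in $D^{n-1}(A_i)\subseteq D^n(A_i)$. $\square$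

### 6.4 The valued semantics

**Definition (shapes and families).** Let $\mathrm{Sh}_0=M$, and for $r\ge1$ let $\mathrm{Sh}_r=\{(\sigma,g): \sigma\subseteq\{1,\dots,r\}\times M,\ g\in M\}$. Let $K$ be a commutative ring and $U$ a $K$-module with a distinguished element $\eta\in U$, the *unit*. Put $U_g=U$ and $U_{(\sigma,g)}=U\oplus K^\sigma$, where $K^\sigma$ has the basis $\epsilon_{ih}$, $(i,h)\in\sigma$. A *family of type $r$* is a collection $E=(E_\theta)_{\theta\in\mathrm{Sh}_r}$ with $E_\theta\subseteq U_\theta$. An *environment* $\rho$ maps variables of type $\iota_r$ to families of type $r$.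

Read $(\beta,n)\in E_{(\sigma,g)}$ as: a function of arity $r$ that uses its $i$-th argument $n_{ih}$ times with monoid value $h$, adds the weight $\beta$, and yields the monoid value $g$. For the function $F\,y\to br\,(br\,y\,c)\,y$ of 6.2 with $M=\mathbb Z/2$ (written additively), $\mu(c)=1$, $U=K=\mathbb R$, $\eta=1$ and $\sigma=\{(1,0),(1,1)\}$, the two copies have values $h,h'$ and the result has value $h+h'+1$. For $g=1$ we get $(\lambda(c);n_{10},n_{11})=(\lambda(c);2,0)$ and $(\lambda(c);0,2)$; for $g=0$ we get $(\lambda(c);1,1)$.

General modules $U$ are needed because a function is described by evaluating it on formal arguments, whose values $\epsilon_{ih}$ must be adjoined to $U$.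

**Definition (stages).** For $k\ge0$ and all $(U,\eta)$ simultaneously, put $\mathrm{Val}^0(F;\vec E)_g=\emptyset$ and
$$\mathrm{Val}^{k+1}(F;\vec E)_g=\bigcup_{F\vec y\to t}V_k(t;[y_i\mapsto E_i])_g ,$$
the union over the rules of $F$. Here $V_k(u;\rho)$, for terms $u$ over $H$ and variables, is defined as follows, with $\rho$ suppressed where it does not change:

* $V_k(e)_g=\{0\}$ if $g=1$, else $\emptyset$; $V_k(c)_g=\{\lambda(c)\eta\}$ if $g=\mu(c)$, else $\emptyset$; $V_k(x)_g=\rho(x)_g$ for $x:o$;
* $V_k(br\,u_1u_2)_g=\bigcup_{g_1g_2=g}\bigl(V_k(u_1)_{g_1}+V_k(u_2)_{g_2}\bigr)$;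
* for $x:\iota_r$, $r\ge1$: $V_k(x\,u_1\cdots u_r)_g=\bigcup_\sigma\bigl\{\beta+\sum_{(i,h)\in\sigma}n_{ih}w_{ih}: (\beta,n)\in\rho(x)_{(\sigma,g)},\ w_{ih}\in V_k(u_i)_h\bigr\}$;
* $V_k(F\,u_1\cdots u_q)_g=\mathrm{Val}^k(F;V_k(u_1),\dots,V_k(u_q))_g$;
* for $u:\iota_r$, $r\ge1$: $V_k(u;\rho)_{(\sigma,g)}=V_k(u\,z_1\cdots z_r;\rho^\sigma)_g$, computed over $U\oplus K^\sigma$ with the same unit $\eta$, where $z_1,\dots,z_r$ are new variables of type $o$, $\rho^\sigma(z_i)_h=\{\epsilon_{ih}\}$ if $(i,h)\in\sigma$ and $\emptyset$ otherwise, and $\rho^\sigma=\rho$ elsewhere via $U\subseteq U\oplus K^\sigma$.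

The recursion is well-founded. Let $m(u)$ be the number of symbol occurrences in $u$ other than variables of type $o$. The fifth clause keeps $m$, since the $z_i$ are not counted, and passes to a term of type $o$. The second to fourth clauses pass to arguments with smaller $m$, because the head symbol is counted, and the fourth also to $\mathrm{Val}^k$, which calls only $V_{k-1}$. Inductions below follow this pattern: "induction on $m(u)$" treats terms of type $o$ before other types for each value of $m$, always for all $(U,\eta)$ at once. All sets are monotone in $k$, in $\rho$ and in $\vec E$ (start from $\mathrm{Val}^0=\emptyset$), and if all families involved are finite, so are the values.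

**Lemma 11.** Let $f$ be a map from a product of finite-dimensional real affine spaces to another one, affine in each argument separately. Then $f(\prod_i\mathrm{hull}\,E_i)\subseteq\mathrm{hull}\,f(\prod_iE_i)$.

*Proof.* Replace the points of $\mathrm{hull}\,E_i$ by affine combinations of points of $E_i$, one argument at a time. If some $E_i$ is empty, both sides are empty. $\square$

**Lemma 12 (naturality).** Let $\pi:K\to K'$ be a ring homomorphism and $\varphi:U\to U'$ additive with $\varphi(\kappa u)=\pi(\kappa)\varphi(u)$. Let $\varphi_\theta=\varphi$ for $\theta\in M$ and $\varphi_{(\sigma,g)}=\varphi\oplus\pi^\sigma$, and let $\varphi\rho$, $\varphi\vec E$ be the images of environments and families. Then, with unit $\varphi(\eta)$ on the left,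
$$V_k(u;\varphi\rho)_\theta=\varphi_\theta\bigl(V_k(u;\rho)_\theta\bigr),\qquad \mathrm{Val}^k(F;\varphi\vec E)_g=\varphi\bigl(\mathrm{Val}^k(F;\vec E)_g\bigr).$$

*Proof.* Induct on $k$ and on $m(u)$. For $c$ use $\varphi(\lambda(c)\eta)=\lambda(c)\varphi(\eta)$, valid since $\lambda(c)$ is an integer. The clause for $br$ is additivity. In the clause for $x\,\vec u$ use $\varphi(\beta+\sum n_{ih}w_{ih})=\varphi(\beta)+\sum\pi(n_{ih})\varphi(w_{ih})$. The clause for $F\,\vec u$ is the statement for $\mathrm{Val}^k$ applied to the families $V_k(u_i)$. For $u:\iota_r$ apply the statement for $u\,\vec z$ to the map $\varphi_\theta:U\oplus K^\sigma\to U'\oplus K'^\sigma$, which is again additive and compatible with $\pi$, sends $\epsilon_{ih}$ to $\epsilon_{ih}$ and $\eta$ to $\varphi(\eta)$, and sends $\rho^\sigma$ to $(\varphi\rho)^\sigma$. The statement for $\mathrm{Val}^{k+1}$ follows by taking unions over rules. $\square$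

From now on $K=\mathbb R$ and $U$ is finite-dimensional, unless stated otherwise. Inclusions and hulls of families are meant shape by shape.

**Lemma 13.** If $E_i'\subseteq\mathrm{hull}\,E_i$ for all $i$, then $\mathrm{Val}^k(F;\vec E')_g\subseteq\mathrm{hull}\,\mathrm{Val}^k(F;\vec E)_g$. If $\rho'\subseteq\mathrm{hull}\,\rho$, then $V_k(u;\rho')_\theta\subseteq\mathrm{hull}\,V_k(u;\rho)_\theta$.

*Proof.* Induct on $k$. The claim for $\mathrm{Val}^0$ is trivial. Assume it for $\mathrm{Val}^k$ and prove the claim for $V_k$ by induction on $m(u)$. Leaves and $x:o$ are clear. For $br$ apply Lemma 11 to addition, for each pair $(g_1,g_2)$. For $x\,\vec u$ apply it, for each $\sigma$, to $\beta+\sum n_{ih}w_{ih}$, which is affine in $(\beta,n)$ and in each $w_{ih}$ separately. For $F\,\vec u$ we have $V_k(u_i;\rho')\subseteq\mathrm{hull}\,V_k(u_i;\rho)$ by induction on $m$, and the claim for $\mathrm{Val}^k$ applies. For $u:\iota_r$ we have $\rho'^\sigma\subseteq\mathrm{hull}\,\rho^\sigma$, and the claim for $u\,\vec z$ over $U\oplus\mathbb R^\sigma$ is what we want. The claim for $\mathrm{Val}^{k+1}$ follows by taking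 unions over rules. $\square$

Put $\Phi_k^{U,\eta}(F;\vec E)_g=\mathrm{hull}\,\mathrm{Val}^k(F;\vec E)_g$. By Lemma 13 it depends only on the hulls of the $E_i$, and by monotonicity it increases with $k$.

### 6.5 One stationary step is enough, and scalars are enough

The aim is to turn "the stages stop growing" into a condition about finitely many objects. We write $\Phi_k=\Phi_{k+1}$ for equality on all $F$, $g$, $\vec E$.

**Lemma 14.** If $\Phi_k=\Phi_{k+1}$ for all finite-dimensional $(U,\eta)$, then $\Phi_j=\Phi_k$ for all $j\ge k$ and all finite-dimensional $(U,\eta)$.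

*Proof.* It suffices to show $\Phi_{k+1}=\Phi_{k+2}$. Since $\mathrm{Val}^{k+1}$ and $\mathrm{Val}^{k+2}$ are unions over rules of $V_k$ and $V_{k+1}$, this follows from
$$\mathrm{hull}\,V_k(u;\rho)_\theta=\mathrm{hull}\,V_{k+1}(u;\rho)_\theta\quad\text{for all }u,\rho,\theta,$$
which we prove by induction on $m(u)$. Leaves and $x:o$ do not depend on $k$. For $br$ and $x\,\vec u$, the hull of the result depends only on the hulls of the components, by Lemma 11. For $F\,\vec u$, the definitions, the hypothesis, the induction hypothesis and Lemma 13 give
$$\mathrm{hull}\,\mathrm{Val}^k(F;V_k(\vec u))=\Phi_k(F;\mathrm{hull}\,V_k(\vec u))=\Phi_{k+1}(F;\mathrm{hull}\,V_{k+1}(\vec u))=\mathrm{hull}\,\mathrm{Val}^{k+1}(F;V_{k+1}(\vec u)).$$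
The case $u:\iota_r$ is the case $u\,\vec z$ over $U\oplus\mathbb R^\sigma$; this is where the hypothesis is needed for all $U$. $\square$

**Lemma 15.** If $\Phi_k=\Phi_{k+1}$ for $U=\mathbb R$ and all units in $\mathbb R$, then $\Phi_k=\Phi_{k+1}$ for all finite-dimensional $(U,\eta)$.

*Proof.* Let $W=\Phi_k^{U,\eta}(F;\vec E)_g\subseteq W'=\Phi_{k+1}^{U,\eta}(F;\vec E)_g$. By Lemma 12 with $\pi=\mathrm{id}$, for every linear $\varphi:U\to\mathbb R$,
$$\varphi(W)=\Phi_k^{\mathbb R,\varphi(\eta)}(F;\varphi\vec E)_g=\Phi_{k+1}^{\mathbb R,\varphi(\eta)}(F;\varphi\vec E)_g=\varphi(W').$$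
With $\varphi=0$ this shows that $W=\emptyset$ if and only if $W'=\emptyset$. If $\emptyset\ne W\subsetneq W'$, the direction space of $W$ is properly contained in that of $W'$, so some linear $\varphi$ is constant on $W$ but not on $W'$, contradicting $\varphi(W)=\varphi(W')$. $\square$

### 6.6 Generic points and Hilbert's basis theorem

**Lemma 16.** One can compute a $k$ with $\Phi_j=\Phi_k$ for all $j\ge k$ and all finite-dimensional $(U,\eta)$. In particular, with $U=\mathbb R$ and $\eta=1$, the hull
$$\mathrm{hull}\bigcup_j\mathrm{Val}^j(S)_g=\mathrm{hull}\,\mathrm{Val}^k(S)_g\tag{3}$$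
is computable for each $g\in M$.

*Proof.* **Step 1. Capture all scalar instances by polynomials.** Let $d_\theta=\dim\mathbb R_\theta$, where $\mathbb R_\theta$ is $U_\theta$ for $U=\mathbb R$; so $d_g=1$ and $d_{(\sigma,g)}=1+|\sigma|$. For a nonterminal $F:\iota_{r_1}\to\dots\to\iota_{r_q}\to o$, a *pattern* $\Pi=(\Pi_i)_i$ chooses subsets $\Pi_i\subseteq\mathrm{Sh}_{r_i}$, the shapes at which the $i$-th family is nonempty. There are finitely many patterns. Take an indeterminate $\alpha$ for the unit and, for each $i$ and each $\theta\in\Pi_i$, indeterminates for the coordinates of $d_\theta+1$ generic points of $d_\theta$-space. Let $K$ be the polynomial ring over $\mathbb Z$ in all of them, and let $\vec E^\Pi$ be the families of these generic points, empty at shapes outside $\Pi_i$, over $U=K$ with unit $\alpha$. Then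
$$\mathcal P_k(F,\Pi,g):=\mathrm{Val}^k(F;\vec E^\Pi)_g\subseteq K$$
is a finite computable set of polynomials, increasing in $k$. The indeterminates depend on $F$ and $\Pi$ but not on $k$.

Let $\xi$ be a real point, that is, a real value for each indeterminate. By Lemma 12 with $\pi=\varphi$ the evaluation $K\to\mathbb R$ at $\xi$, with unit $\alpha(\xi)$ we have
$$\mathrm{Val}^k(F;\vec E^\Pi(\xi))_g=\{P(\xi): P\in\mathcal P_k(F,\Pi,g)\}.$$
Every nonempty affine subspace of $\mathbb R^d$ is the hull of $d+1$ points, repetitions allowed. Since $\Phi_k$ depends only on hulls, *every* instance of $\Phi_k$ over $U=\mathbb R$, with any unit, equals $\mathrm{hull}\{P(\xi): P\in\mathcal P_k(F,\Pi,g)\}$ for suitable $\Pi$ and $\xi$, independent of $k$. It is empty if $\mathcal P_k=\emptyset$. Otherwise it is $\mathbb R$ if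
$$\xi\in\mathcal O_k(F,\Pi,g):=\{\xi: P(\xi)\ne Q(\xi)\text{ for some }P,Q\in\mathcal P_k(F,\Pi,g)\},$$
and a single point if $\xi\notin\mathcal O_k(F,\Pi,g)$.

**Step 2. Find a stationary stage.** The complement of $\mathcal O_k(F,\Pi,g)$ is the set of common zeros of the ideal generated by all differences $P-Q$ with $P,Q\in\mathcal P_k(F,\Pi,g)$. These ideals increase with $k$ and stabilize by Hilbert's basis theorem. The truth of $\mathcal P_k\ne\emptyset$ also stabilizes. There are finitely many triples, so there is a $k$ such that for all $(F,\Pi,g)$
$$\bigl(\mathcal P_k=\emptyset\iff\mathcal P_{k+1}=\emptyset\bigr)\quad\text{and}\quad\mathcal O_k=\mathcal O_{k+1}.\tag{4}$$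
For each $k$, (4) is decidable: the second part is a first-order statement about real numbers, decided by Tarski's procedure. So we test $k=0,1,2,\dots$ until (4) holds.

**Step 3. Conclude.** When (4) holds, $\Phi_k=\Phi_{k+1}$ over $U=\mathbb R$ with all units: for each instance both sides are empty, or both are $\mathbb R$, or both are single points, one contained in the other. Lemma 15 extends this to all finite-dimensional $(U,\eta)$, and Lemma 14 to all later stages. For (3), the sets $\mathrm{Val}^j(S)_g$ increase with $j$, and their hulls are constant from $k$ on. The set $\mathrm{Val}^k(S)_g$ is finite and computable. $\square$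

The last step shows why Lemma 14 is needed. Noetherianity alone yields an eventual stop; Lemma 14 makes a *single* stationary step a proof that it has been reached.

### 6.7 The semantics computes the hulls of the true weights

It remains to prove, for $U=\mathbb R$ and $\eta=1$,
$$\mathrm{hull}\{\lambda(w): w\in D(S),\ \mu(w)=g\}=\mathrm{hull}\bigcup_k\mathrm{Val}^k(S)_g.\tag{5}$$

Work over any finite-dimensional real $(U,\eta)$. Extra letters $X$ now carry $\mu(X)\in M$ and a weight $\lambda(X)\in U$; a letter $c\in\Sigma$ has the $U$-weight $\lambda(c)\eta$, and $\lambda(w)$ is the sum of the weights of the letters of $w$. For closed $s:o$ put $\Lambda^n(s)_g=\{\lambda(w): w\in D^n(s),\ \mu(w)=g\}$. For closed $s:\iota_r$ with $r\ge1$ put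
$$\Lambda^n(s)_{(\sigma,g)}=\{\lambda(w): w\in D^n(s\,Z_1^\sigma\cdots Z_r^\sigma),\ \mu(w)=g\}\subseteq U\oplus\mathbb R^\sigma,$$
where the $Z_i^\sigma$ are fresh extra nonterminals with rules $Z_i^\sigma\to X_{ih}$ for $(i,h)\in\sigma$ only, with $X_{ih}$ fresh, $\mu(X_{ih})=h$ and $\lambda(X_{ih})=\epsilon_{ih}$. Put $\Lambda=\bigcup_n\Lambda^n$. So $(\beta,n)\in\Lambda(s)_{(\sigma,g)}$ comes from a word $p$ in which $X_{ih}$ occurs exactly $n_{ih}$ times and the other letters have total weight $\beta$. For closed terms $\vec s$ to be substituted for variables $\vec x$ define the environments $\rho^n_s(x_i)=\Lambda^n(s_i)$ and $\rho_s(x_i)=\Lambda(s_i)$. Below, $t$ is a term over $H$ and variables.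

One observation handles function types in both lemmas. For $t:\iota_r$, $r\ge1$, the statement at shape $(\sigma,g)$ for $t$ is the statement at $g$ for $t\,\vec z$ over $U\oplus\mathbb R^\sigma$, with $Z_i^\sigma$ substituted for $z_i$. Indeed $\Lambda^n(Z_i^\sigma)_h=\{\epsilon_{ih}\}$ if $(i,h)\in\sigma$ and $\emptyset$ otherwise, for all $n\ge0$. This is $\rho^\sigma(z_i)_h$, and $\Lambda^n((t\,\vec z)[\vec s/\vec x,\vec Z^\sigma/\vec z])_g=\Lambda^n(t[\vec s/\vec x])_{(\sigma,g)}$ by definition. So only $t:o$ needs work.

**Lemma 17 (soundness).** $V_k(t;\rho_s)_\theta\subseteq\mathrm{hull}\,\Lambda(t[\vec s/\vec x])_\theta$.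

*Proof.* Induct on $k$, then on $m(t)$; let $t:o$. Leaves and $x:o$ hold by definition. For $br$ use $D(br\,C_1C_2)=D(C_1)D(C_2)$ and Lemma 11 for addition.

*Case $t=x_l\,u_1\cdots u_r$, $r\ge1$.* Let $(\beta,n)\in\Lambda(s_l)_{(\sigma,g)}$ come from $p\in D(s_l\vec Z^\sigma)$ with $\mu(p)=g$. Choose any $v_{ih}\in D(u_i[\vec s/\vec x])$ with $\mu(v_{ih})=h$, for $(i,h)\in\sigma$. With the larger set of rules $Z_i\to X_{ih}$ for all $h$, we still have $p\in D(s_l\vec Z)$. By Lemma 10(1), replacing every $X_{ih}$ in $p$ by $v_{ih}$ gives a word of $D(t[\vec s/\vec x])$; its monoid value is $g$ because $\mu(v_{ih})=\mu(X_{ih})$, and its weight is $\beta+\sum n_{ih}\lambda(v_{ih})$. So these weights lie in $\Lambda(t[\vec s/\vec x])_g$. By induction $V_k(u_i;\rho_s)_h\subseteq\mathrm{hull}\,\Lambda(u_i[\vec s/\vec x])_h$, and Lemma 11 gives $\beta+\sum n_{ih}w_{ih}\in\mathrm{hull}\,\Lambda(t[\vec s/\vec x])_g$ for all $w_{ih}\in V_k(u_i;\rho_s)_h$. (If some set for $(i,h)\in\sigma$ is empty, there is nothing to show.)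

*Case $t=F\,\vec u$.* By induction on $m$, $V_k(u_i;\rho_s)\subseteq\mathrm{hull}\,\Lambda(u_i[\vec s/\vec x])$. By Lemma 13,
$$V_k(t;\rho_s)_g\subseteq\mathrm{hull}\,\mathrm{Val}^k\bigl(F;(\Lambda(u_i[\vec s/\vec x]))_i\bigr)_g .$$
For $k=0$ this is empty. For $k\ge1$, $\mathrm{Val}^k(F;(\Lambda(u_i[\vec s/\vec x]))_i)_g$ is the union over the rules $F\,\vec y\to b$ of $V_{k-1}(b;\rho_{u[s]})_g$, where $\rho_{u[s]}$ maps $y_i$ to $\Lambda(u_i[\vec s/\vec x])$. By induction on $k$,
$$V_{k-1}(b;\rho_{u[s]})_g\subseteq\mathrm{hull}\,\Lambda\bigl(b[\vec u[\vec s/\vec x]/\vec y]\bigr)_g\subseteq\mathrm{hull}\,\Lambda(t[\vec s/\vec x])_g ,$$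
the last inclusion by the evaluation clause for $F$. $\square$

**Lemma 18 (completeness).** $\Lambda^n(t[\vec s/\vec x])_\theta\subseteq\mathrm{hull}\bigcup_kV_k(t;\rho^n_s)_\theta$.

*Proof.* Induct on $(n,m(t))$ lexicographically; let $t:o$. The sets $V_k$ increase with $k$ and live in a finite-dimensional space, so $\mathrm{hull}\bigcup_kV_k=\mathrm{hull}\,V_k$ for all large $k$. Leaves and $x:o$ hold by definition. For $br$ write $w=w_1w_2$ with $w_j\in D^n(u_j[\vec s/\vec x])$, apply the induction hypothesis with the same $n$ and smaller $m$, and use Lemma 11 for addition.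

*Case $t=x_l\,u_1\cdots u_r$, $r\ge1$.* Let $w\in D^n(t[\vec s/\vec x])$ with $\mu(w)=g$. By Lemma 10(2) with $C=s_l\vec Z$ and $A_i=u_i[\vec s/\vec x]$, the word $w$ arises from some $p\in D^n(s_l\vec Z)$ by replacing the occurrences of letters $X_{ih}$ by words $v_j\in D^n(u_i[\vec s/\vec x])$ of monoid value $h$. Let $\sigma$ be the set of pairs $(i,h)$ whose letter occurs in $p$, let $n_{ih}\ge1$ be the multiplicities, and let $\beta$ be the total weight of the other letters of $p$. The evaluation of $p$ uses only rules $Z_i\to X_{ih}$ with $(i,h)\in\sigma$, and $\mu(p)=\mu(w)=g$, so $(\beta,n)\in\Lambda^n(s_l)_{(\sigma,g)}=\rho^n_s(x_l)_{(\sigma,g)}$. By the induction hypothesis there is one $k$ such that every $\lambda(v_j)$ belonging to $(i,h)$ lies in $\mathrm{hull}\,V_k(u_i;\rho^n_s)_h$. The average $\bar w_{ih}$ of these $n_{ih}$ weights lies there too. Hence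
$$\lambda(w)=\beta+\sum_{(i,h)\in\sigma}n_{ih}\bar w_{ih}\in\mathrm{hull}\,V_k(t;\rho^n_s)_g$$
by Lemma 11. This is the averaging of 6.2.

*Case $t=F\,\vec u$.* Let $w\in D^n(t[\vec s/\vec x])$ with $\mu(w)=g$. Then $n\ge1$, and $w\in D^{n-1}(b[\vec u[\vec s/\vec x]/\vec y])$ for some rule $F\,\vec y\to b$. By the induction hypothesis for $n-1$ and the term $b$, for some $k$,
$$\lambda(w)\in\mathrm{hull}\,V_k\bigl(b;[y_i\mapsto\Lambda^{n-1}(u_i[\vec s/\vec x])]\bigr)_g .$$
By the induction hypothesis for $n-1$ and the terms $u_i$, there is $k'\ge k$ with $\Lambda^{n-1}(u_i[\vec s/\vec x])\subseteq\mathrm{hull}\,V_{k'}(u_i;\rho^{n-1}_s)$ for all $i$ and all of the finitely many shapes. By Lemma 13, the definition of $\mathrm{Val}^{k'+1}$, and monotonicity in $k$ and in the environment ($\rho^{n-1}_s\subseteq\rho^n_s$),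
$$\lambda(w)\in\mathrm{hull}\,V_{k'}\bigl(b;[y_i\mapsto V_{k'}(u_i;\rho^{n-1}_s)]\bigr)_g\subseteq\mathrm{hull}\,\mathrm{Val}^{k'+1}\bigl(F;V_{k'+1}(\vec u;\rho^n_s)\bigr)_g=\mathrm{hull}\,V_{k'+1}(t;\rho^n_s)_g.\qquad\square$$

**Proof of Theorem 3.** Take $t=S$ in Lemmas 17 and 18, with $U=\mathbb R$, $\eta=1$; there are no variables, and $V_k(S)_g=\mathrm{Val}^k(S)_g$. The two lemmas give the two inclusions of (5). By Lemma 9 and the choice of $H$ in 6.1, $D(S)=L(G)$. With (3),
$$\mathrm{hull}\{\lambda(w): w\in L(G),\ \mu(w)=g\}=\mathrm{hull}\,\mathrm{Val}^k(S)_g$$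
for the $k$ computed in Lemma 16. So all $w\in L(G)$ with $\mu(w)=g$ satisfy $\lambda(w)=c$ if and only if the finite set $\mathrm{Val}^k(S)_g$ is contained in $\{c\}$, and (E) is decidable for HORS of order $\le3$. The Kobayashi inclusion problem is the instance with $M$ trivial, $\lambda(a)=1$, $\lambda(b)=-1$, $\lambda=0$ on the other letters, and $c=0$. Languages of HORS are effectively recursively enumerable, so Theorem 2(3) yields the computability of $\mathcal S^\omega(\Psi(L(G)))$. $\blacksquare$
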